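# Isotopic but not equivariantly isotopic: kernels that are not normally finitely generated

Homology and cohomology have $\mathbb F_2$-coefficients unless another ring is shown, "$\cdot$" is the mod 2 intersection number, and $\deg_2$ is the mod 2 degree.

## 1. A rotation of $S^4$ and $m$ copies of $S^2\times T^2$

Let $M$ be a closed oriented connected smooth manifold and $G$ a finite group of orientation-preserving diffeomorphisms of $M$. A diffeomorphism is *equivariant* if it commutes with every element of $G$. Write $\mathrm{Diff}(M)$ for the orientation-preserving diffeomorphisms, $\mathrm{Diff}(M)^G$ for the equivariant ones among them, and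
$$\mathrm{Mod}(M)=\pi_0(\mathrm{Diff}(M)),\qquad \Gamma_G(M)=\pi_0(\mathrm{Diff}(M)^G),\qquad \mathcal P_G:\Gamma_G(M)\to\mathrm{Mod}(M),$$
where $\mathcal P_G$ is induced by the inclusion. A class in $\mathrm{Ker}(\mathcal P_G)$ is represented by an equivariant diffeomorphism that can be deformed to the identity, though perhaps not through equivariant ones. For example, let $\mathbb Z/m$ rotate the $z$-coordinate of $S^4\subset\mathbb C\times\mathbb R^3$. The generator is equivariant, and it is trivial already in $\Gamma_G(S^4)$, because rotations through all angles commute with $G$.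

The *normal closure* in $\Gamma$ of a set $S$ is the subgroup generated by all $\gamma s\gamma^{-1}$ with $\gamma\in\Gamma$, $s\in S$. The question, posed as open in Trent Lucas, "Isotopy versus equivariant isotopy in dimensions three and higher", arXiv:2508.11104 (2025), is this: *for $n=\dim M\ge3$, is $\mathrm{Ker}(\mathcal P_G)$ the $\Gamma_G(M)$-normal closure of a finite set?*

For $G=1$ the map $\mathcal P_G$ is the identity, the kernel is trivial, and the answer is yes. For a surface of genus at least $2$, $\mathcal P_G$ is injective (Birman–Hilden, Maclachlan–Harvey). In dimension $n\ge 3$ let $M^\circ$ be the set of points with trivial stabilizer. It is known that $\mathrm{Ker}(\mathcal P_G)$ contains a virtual free product and is not finitely generated if two conditions hold. First, $M^\circ/G$ is diffeomorphic to a connected sum $Q_0\#\cdots\#Q_{k-1}$ with $k\ge3$ and all $\pi_1(Q_i)\neq1$. Second, some $\mathrm{Fix}(g_0)$ has a nonempty orientable component of codimension $2$ whose class in $H_{n-2}(M;\mathbb Z/\ell\mathbb Z)$ vanishes for some $\ell>1$. On the other hand,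 for a certain action of $\mathbb Z/2$ on a connected sum of copies of $S^1\times S^2$ the kernel is known to be the normal closure of a finite set; that result is proved in the topological category and is said to adapt to the smooth one. So finite *normal* generation is the sensible thing to ask for.

We begin with one family of examples, where everything can be made explicit.

**The manifold.** Let $m\ge2$, let $S^4=\{(z,v)\in\mathbb C\times\mathbb R^3:|z|^2+|v|^2=1\}$, and let $G=\mathbb Z/m$ be generated by $g(z,v)=(e^{2\pi i/m}z,v)$. The action is free where $z\ne0$ and fixes the 2-sphere $\{z=0\}$. The map $(z,v)\mapsto(z/|z|,v/|z|)$ is an equivariant diffeomorphism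
$$N^\circ:=S^4\smallsetminus\{z=0\}\ \cong\ S^1\times\mathbb R^3,\qquad\text{with inverse }(\theta,v)\mapsto(\theta,v)/\sqrt{1+|v|^2}.$$
Let $Y=\mathbb R\times\mathbb R^3=\mathbb R^4$, $t(s,v)=(s+1,v)$ and $\Pi=\langle t\rangle\cong\mathbb Z$. The map $(s,v)\mapsto(e^{2\pi is/m},v)$ identifies $Y/\langle t^m\rangle$ with $N^\circ$, and $t$ induces $g$. Put $V_0=N^\circ/G=Y/\Pi$.

Let $\tilde D\subset Y$ be the closed ball of radius $\frac14$ about $0$, and $D\subset N^\circ$ its image. The balls $g^iD$, $0\le i<m$, are disjoint. Let $N'=S^4\smallsetminus\bigsqcup_i\mathrm{int}(g^iD)$. Let $X=S^2\times T^2$ and $X_0=X\smallsetminus\mathrm{int}\,\Delta$, where $\Delta$ is a closed ball inside $\Omega'\times\Omega_0$, with $\Omega'\subset S^2$ and $\Omega_0\subset T^2$ small closed discs. Glue $G\times X_0$ to $N'$ equivariantly, respecting orientations: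
$$M=N'\cup(G\times X_0)\ \cong\ \#_m(S^2\times T^2).$$
The group $G$ permutes the $m$ summands cyclically, and $M^\circ$ is the complement of $\{z=0\}$.

**Proposition 1.** For this action of $G=\mathbb Z/m$ on $M=\#_m(S^2\times T^2)$, the group $\mathrm{Ker}(\mathcal P_G)$ is not the $\Gamma_G(M)$-normal closure of any finite set.

Sections 2–7 prove this. Section 8 asks what changes for other groups and dimensions.

## 2. Homomorphisms to an abelian group of exponent two

To disprove finite normal generation it is not enough to show that $K=\mathrm{Ker}(\mathcal P_G)$ is large. The commutator subgroup of the free group on $a,b$ is not finitely generated: it is the fundamental group of the unit-square grid in the plane, a free group of infinite rank. Yet it is the normal closure of the single element $[a,b]$. We need an invariant that conjugation cannot change, so it should be defined on a group larger than $K$.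

**Lemma 2.** Let $K\le\Gamma_1\le\Gamma$ with $K$ and $\Gamma_1$ normal in $\Gamma$ and $\Gamma_1$ of finite index. Let $\Theta$ be a homomorphism from $\Gamma_1$ to an abelian group of exponent $2$. If $\Theta(K)$ is infinite, then $K$ is not the $\Gamma$-normal closure of a finite set.

*Proof.* Write $\Gamma=\bigsqcup_{i=1}^q\Gamma_1\gamma_i$ and suppose $K$ is the $\Gamma$-normal closure of a finite set $S$. Then $K$ is generated by the $\Gamma_1$-conjugates of the finite set $S'=\{\gamma_is\gamma_i^{-1}\}\subset K\subset\Gamma_1$. As the target is abelian, $\Theta(K)$ is generated by the finite set $\Theta(S')$. As it has exponent $2$, it is finite, a contradiction. $\square$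

For Proposition 1 we shall find $\Theta:\Gamma\to\prod_{k\ge1}\mathbb F_2$ on all of $\Gamma=\Gamma_G(M)$, so $\Gamma_1=\Gamma$. The construction has two halves. The invariant comes from an infinite cover of $M^\circ/G$, which an isotopy of $M$ through non-equivariant maps does not see. The elements of $K$ come from an explicit diffeomorphism supported near two 2-spheres joined by an arc: in $M$ the arc can be moved across the fixed sphere, and in $M^\circ$ it cannot.

## 3. The infinite cyclic cover of $M^\circ/G$

Let $V=M^\circ/G$, which is $V_0$ with one ball replaced by $X_0$. Put $Y'=Y\smallsetminus\bigcup_i\mathrm{int}(t^i\tilde D)$ and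
$$V_\Pi=Y'\cup\bigsqcup_{i\in\mathbb Z}t^iX_0,$$
which is $\mathbb R^4$ with a copy of $X_0$ in place of a ball around each point $(i,0)$, shifted by $t$. Then $V_\Pi/\Pi=V$ and $V_\Pi/\langle t^m\rangle=M^\circ$. With $H=\pi_1(X_0)=\mathbb Z^2$ we have $\pi_1(V)=\Pi*H$, and $V_\Pi\to V$ is the cover belonging to the normal closure $\langle\langle H\rangle\rangle$, the kernel of the map $\Pi*H\to\Pi$ that kills $H$.

**Homology.** Removing balls from a 4-manifold does not change $\pi_1$, $H_1$ or $H_2$, since the relative groups $\bigoplus H_i(D^4,S^3)$ vanish for $i\le3$ and the boundary spheres are simply connected. So $Y'$ is simply connected with $H_1=H_2=0$. Gluing along 3-spheres, van Kampen and Mayer–Vietoris give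
$$R_0:=\pi_1(V_\Pi)=\mathop{*}_{i\in\mathbb Z}H_i,\qquad H_i=\pi_1(t^iX_0)\cong\mathbb Z^2,\qquad H_2(V_\Pi)=\mathbb F_2[t^{\pm1}]\,x\oplus\mathbb F_2[t^{\pm1}]\,\Sigma .$$
Here $H_i$ is defined up to conjugacy, and $x=[S^2\times p_0]$, $\Sigma=[s_0\times T^2]$ in $1\cdot X_0$, with $p_0\notin\Omega_0$ and $s_0\notin\Omega'$. Using parallel copies,
$$t^ix\cdot t^kx=0,\qquad t^i\Sigma\cdot t^k\Sigma=0,\qquad t^ix\cdot t^k\Sigma=\delta_{ik}.\tag{3.1}$$

**Maps to the torus.** Define $q_i:V_\Pi\to T^2$ on $t^iX_0\cong X_0\subset S^2\times T^2$ as the projection, and on the rest as any extension of $q_i|_{t^i\partial X_0}$ with values in the disc $\Omega_0$ (Tietze). Then $q_{i*}$ is an isomorphism on each conjugate of $H_i$ and trivial on conjugates of $H_k$, $k\ne i$. On $H_2$ we have $q_{i*}(t^k\Sigma)=\delta_{ik}[T^2]$ and $q_{i*}(t^kx)=0$. Moreover $q_i^{-1}(p_0)=t^i(S^2\times p_0)$, and $q_i$ is a submersion near it. So a map $u:T^2\to V_\Pi$ is transverse to $t^i(S^2\times p_0)$ exactly when $p_0$ is a regular value of $q_iu$, and counting preimages gives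
$$u_*[T^2]\cdot t^ix=\deg{}_2(q_i\circ u).\tag{3.2}$$
The degree of a map $T^r\to T^r$ is the determinant of the induced map on $\pi_1=H_1(T^r;\mathbb Z)$, because the top cohomology class is a product of degree-one classes. So (3.2) is read off from fundamental groups.

**Spherical classes.** Let $E\subset H_2(V_\Pi)$ be the image of $\pi_2(V_\Pi)$. Then $E=\mathbb F_2[t^{\pm1}]x$: each $t^ix$ is a sphere, and $q_{i*}$ kills spherical classes because $\pi_2(T^2)=0$, so no $t^i\Sigma$ occurs in a spherical class.

## 4. Normalized lifts and a symmetric Laurent polynomial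

**Facts on free products.** Let $R=*_iG_i$ with every $G_i$ isomorphic to $\mathbb Z$ or $\mathbb Z^2$, and with at least two factors.

* (K1) A subgroup of $R$ isomorphic to $\mathbb Z^2$ lies in a conjugate of a $\mathbb Z^2$ factor. By Kurosh's theorem a subgroup is a free product of a free group and of intersections with conjugates of the $G_i$. Since $\mathbb Z^2$ is freely indecomposable and not free, it equals one such intersection, and it does not embed in $\mathbb Z$.
* (K2) $gG_ig^{-1}\cap hG_kh^{-1}=1$ unless $i=k$ and $g^{-1}h\in G_i$.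
* (K3) The center of $R$ is trivial.

For instance, in $\mathbb Z*\mathbb Z^2$ every copy of $\mathbb Z^2$ lies in a conjugate of the second factor.

**Step 1: lifting.** The purpose is to transport $f\in\mathrm{Diff}(M)^G$ to $V_\Pi$. Since $f$ commutes with $G$, it preserves stabilizers, hence $M^\circ$, and induces a diffeomorphism $\bar f$ of $V$. By (K1), the automorphism $\bar f_*$ of $\Pi*H$ (defined up to inner automorphisms) and its inverse send $H$ into conjugates of $H$. So $\bar f_*$ preserves $\langle\langle H\rangle\rangle=\pi_1(V_\Pi)$, and $\bar f$ lifts to diffeomorphisms of $V_\Pi$. If $F$ is a lift, the others are $\gamma F$ with $\gamma\in\Pi$, and $F\gamma F^{-1}=\varphi_F(\gamma)$ for some $\varphi_F\in\mathrm{Aut}(\Pi)$; here $\varphi_F(t)=t^{\pm1}$.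

**Step 2: choosing one lift.** The purpose is to remove the ambiguity $\gamma\in\Pi$. Let $\bar F\in\mathrm{Aut}(R_0)$ be induced by $F$, up to inner automorphisms. By (K1), $\bar F(H_0)\subset wH_lw^{-1}$ for some $w$ and some $l\in\mathbb Z$, unique by (K2). Likewise $\bar F^{-1}(wH_lw^{-1})$ lies in a conjugate of some $H_{l'}$. That conjugate contains $H_0\neq1$, so by (K2) it is $H_0$. Hence $\bar F(H_0)=wH_lw^{-1}$. Replacing $F$ by $t^{-l}F$ gives the unique lift with $l=0$, the **normalized lift**. Compositions and inverses of normalized lifts are normalized. A path in $\mathrm{Diff}(M)^G$ gives a homotopy of $\bar f$, which lifts to a homotopy through normalized lifts, along which $\varphi_F$ is constant because $\Pi$ is discrete. So $\Gamma$ acts on $H_2(V_\Pi)$ by $f\mapsto F_*$, with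
$$F_*(\gamma\xi)=\varphi_F(\gamma)F_*(\xi).\tag{4.1}$$
Each $F_*$ preserves intersection numbers and $E$. As a check, take $f=g$, which commutes with $G$. Then $\bar f=\mathrm{id}$, its lifts are the $t^i$, and the normalized lift is the identity.

**Lemma 3.** Let $F$ be the normalized lift of $f\in\mathrm{Diff}(M)^G$. Then $F_*x=x$ and $F_*\Sigma=\Sigma+a(f)x$ for a unique $a(f)=\sum a_it^i\in\mathbb F_2[t^{\pm1}]$, and $a_i=a_{-i}$.

*Proof.* Let $\sigma:T^2\to V_\Pi$ be the inclusion of $s_0\times T^2\subset1\cdot X_0$. By (3.2), $F_*\Sigma\cdot t^ix=\deg_2(q_iF\sigma)$, and $q_iF\sigma$ induces $q_{i*}\bar F|_{H_0}$ on $\pi_1$. Since $\bar F(H_0)$ is conjugate to $H_0$, this is an isomorphism for $i=0$ and zero otherwise, so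
$$F_*\Sigma\cdot t^ix=\delta_{i,0}.\tag{4.2}$$
By (3.1) the left side is the coefficient of $t^i\Sigma$ in $F_*\Sigma$. Hence $F_*\Sigma=\Sigma+ax$ for a unique $a$.

Since $F_*x\in E$, write $F_*x=\sum_\gamma u_\gamma\gamma x$ with $\gamma\in\Pi$. By (4.1) and (4.2), $F_*(\delta\Sigma)\cdot\gamma x=F_*\Sigma\cdot\varphi_F(\delta)^{-1}\gamma x$, which is $1$ if $\gamma=\varphi_F(\delta)$ and $0$ otherwise. So $u_{\varphi_F(\delta)}=F_*x\cdot F_*(\delta\Sigma)=x\cdot\delta\Sigma$, which is $1$ for $\delta=1$ and $0$ otherwise. Thus $F_*x=x$.

For the symmetry, let $\delta\in\Pi$ and $t^k=\varphi_F(\delta)$. By (3.1),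
$$0=\Sigma\cdot\delta\Sigma=F_*\Sigma\cdot t^kF_*\Sigma=(\Sigma+ax)\cdot t^k(\Sigma+ax)=a_{-k}+a_k ,$$
because $\Sigma\cdot t^k ax$ picks out $a_{-k}$ and $ax\cdot t^k\Sigma$ picks out $a_k$. As $\varphi_F$ is onto, every $k$ occurs. $\square$

**Lemma 4.** $\Theta=(\Theta_k)_{k\ge1}:\Gamma\to\prod_{k\ge1}\mathbb F_2$, $\Theta_k(f)=a_k(f)$, is a homomorphism.

*Proof.* By Lemma 3 and (4.1), $F'_*F_*\Sigma=F'_*\Sigma+F'_*(a(f)x)=\Sigma+a(f')x+\varphi_{F'}(a(f))x$. So
$$a(f'f)=a(f')+\varphi_{F'}(a(f)).\tag{4.3}$$
Here $\varphi_{F'}$ is the identity or exchanges $t$ and $t^{-1}$, and by symmetry neither changes the coefficients. $\square$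

We now need elements of $K$ on which $\Theta$ takes infinitely many values.

## 5. Sending one ball around another: the barbell

**Definition of $\beta$.** Write $p=(x_1,x_2,x_3)\in\mathbb R^3$. In the unit ball $D^3$ let $c_0=(\frac12,0,0)$, $B_1=\{|p-c_0|<\frac1{10}\}$, $B_2=\{|p|<\frac1{10}\}$, and put $P=D^3\smallsetminus(B_1\cup B_2)$, $B=P\times I$ with $I=[0,1]$. We call $B$ the barbell. Let $c:I^2\to\{|p|=\frac12\}$ be smooth, equal to $c_0$ near $\partial I^2$, of degree $1$ on $I^2/\partial I^2$. Let $\chi$ be a bump function on $\mathbb R^3$, equal to $1$ for $|p|\le0.15$ and supported in $|p|<0.2$. For fixed $u$ let $\phi_{u,v}$ be the flow in the time variable $v$, $\phi_{u,0}=\mathrm{id}$, of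
$$X_{u,v}(p)=\chi(p-c(u,v))\,\partial_vc(u,v).$$
It carries the ball $B_1$ along the path $c(u,\cdot)$. Three properties follow:

* $\phi_{u,v}(p)=p+c(u,v)-c_0$ for $|p-c_0|\le0.15$, since this curve stays where $\chi=1$ and has velocity $\partial_vc$;
* $\phi_{u,v}=\mathrm{id}$ outside $0.3<|p|<0.7$;
* $\phi_{u,v}=\mathrm{id}$ for $u$ near $0$ or $1$, where $c$ is constant.

Since $c(u,1)=c_0$, $\phi_{u,1}=\mathrm{id}$ near $\overline{B_1}$. So $\beta(p,u)=(\phi_{u,1}(p),u)$ is an orientation-preserving diffeomorphism of $B$ equal to the identity near $\partial B$. As $u$ runs through $I$, $B_1$ is swept around the whole sphere about $B_2$.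

**Variation.** $H_2(B)$ has basis $x_B,y_B$, the spheres parallel to $\partial B_1,\partial B_2$. By Lefschetz duality $H_2(B,\partial B)$ has the dual basis $\mathcal D_i=\gamma_i\times I$. Here $\gamma_1$ is the straight arc from $\gamma_1(0)=(0.6,0,0)$ to $\gamma_1(1)=(1,0,0)$, and $\gamma_2$ is the straight arc from $(-0.1,0,0)$ to $(-1,0,0)$. Since $\beta=\mathrm{id}$ near $\partial B$, there is a well-defined map
$$\mathrm{var}:H_2(B,\partial B)\to H_2(B),\qquad[z]\mapsto[\beta z-z].$$

**Lemma 5.** $\mathrm{var}(\mathcal D_1)=y_B+\epsilon x_B$ for some $\epsilon\in\mathbb F_2$.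

*Proof.* Let $r(p)=p/|p|$. Under $B\to P\xrightarrow{r}S^2$ the class $y_B$ has degree $1$ and $x_B$ has degree $0$, so the $y_B$-coefficient of a class is its degree in $S^2$. Consider
$$h:I^3\to S^2,\qquad h(s,u,v)=r(\phi_{u,v}(\gamma_1(s))),$$
which is defined because $\phi_{u,v}$ fixes $\{|p|\le0.3\}$ and so never moves a point of $\gamma_1$ to $0$. Let $e_1=(1,0,0)$. On the faces $s=1$, $u=0$, $u=1$, $v=0$ we have $h\equiv e_1$, because there $\phi_{u,v}$ fixes $\gamma_1(s)$ and $r\gamma_1\equiv e_1$. On the faces $s=0$ and $v=1$ the boundary goes to $e_1$: on their common edge $c(u,1)=c_0$. So these two faces have well-defined mod 2 degrees, whose sum is $\deg_2(h|_{\partial I^3})=0$, as $h$ extends over the cube.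

On $s=0$, $h=r(c(u,v)+\frac1{10}e_1)$. Since $|c|=\frac12$, the maps $r(c+\frac\theta{10}e_1)$, $\theta\in[0,1]$, form a homotopy to $r\circ c$ with the boundary kept at $e_1$. So the degree on $s=0$ is $1$, and the degree on $v=1$ is $1$. The cycle $\beta(\gamma_1\times I)-\gamma_1\times I$ maps to $S^2$ by $h|_{v=1}$ minus a constant map, so its degree is $1$. $\square$

**Implanting.** For a locally finite disjoint family of embeddings $e_i:B\to\mathrm{int}\,Z$ into a 4-manifold, let $\beta_e$ be $e_i\beta e_i^{-1}$ on the images and the identity elsewhere. If the family is finite and $e_s$ is a smooth isotopy of embeddings, then $\beta_{e_s}$ is a smooth isotopy of diffeomorphisms, since $\mathrm{supp}\,\beta$ is compact in $\mathrm{int}\,B$.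

**Lemma 6.** For $F=\beta_e$ and $\xi\in H_2(Z)$,
$$F_*\xi-\xi=\sum_ie_{i*}\,\mathrm{var}\big((\xi\cdot e_{i*}x_B)\mathcal D_1+(\xi\cdot e_{i*}y_B)\mathcal D_2\big).\tag{5.1}$$

*Proof.* Let $B_-\subset B$ be the complement of an open collar of $\partial B$ on which $\beta=\mathrm{id}$, large enough to contain the spheres representing $x_B,y_B$. The sets $Z\smallsetminus\bigcup e_i(B_-)$ and $e_i(\mathrm{int}\,B)$ form an open cover of $Z$. So, after subdivision, $\xi$ is represented by a cycle $z_0+\sum e_i(z_i)$ with $z_0$ in the first set, $z_i$ a chain in $\mathrm{int}\,B$, and therefore $\partial z_i\subset B\smallsetminus B_-$. As $F=\mathrm{id}$ on $z_0$, $F_*\xi-\xi=\sum e_{i*}[\beta z_i-z_i]=\sum e_{i*}\mathrm{var}[z_i]$ with $[z_i]\in H_2(B,B\smallsetminus B_-)=H_2(B,\partial B)$. Intersection numbers are local, so $[z_i]\cdot x_B=\xi\cdot e_{i*}x_B$ and $[z_i]\cdot y_B=\xi\cdot e_{i*}y_B$. Since $\mathcal D_1,\mathcal D_2$ is the dual basis, the formula follows. $\square$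

## 6. A barbell is two spheres, an arc and a framing bit

Let $S_1=\{|p-c_0|=0.11\}$, $S_2=\{|p|=0.11\}$, $J=\{(x_1,0,0):0.11\le x_1\le0.39\}$ (the *bar*), and let $Q=(S_1\cup S_2\cup J)\times\{\frac12\}\subset B$ be the *spine*. We often write $J$ for $J\times\frac12$. The spheres $S_1,S_2$ represent $x_B,y_B$.

**Lemma 7 (shrinking).** For every neighborhood $O$ of $Q$ in $B$ there is an isotopy $\kappa_s:B\to B$ of embeddings with $\kappa_0=\mathrm{id}$, fixed near $Q$, with $\kappa_1(B)\subset O$.

*Proof.* Let $\alpha:\mathbb R\to\mathbb R$ be smooth and nondecreasing with zero set $[0,\frac12]$, and let $w=-(\alpha(x_1),x_2,x_3)$. Since $x_1\alpha(x_1)\ge0$ and $(x_1-\frac12)\alpha(x_1)\ge0$, the functions $|p|^2$, $|p-c_0|^2$ and $x_2^2+x_3^2$ do not increase along the flow of $w$. The coordinate $x_1$ moves monotonically towards $[0,\frac12]$. On $\partial D^3$ the field points strictly inward, as $p\cdot w=-(x_1\alpha(x_1)+x_2^2+x_3^2)<0$. Every trajectory converges to a point of the segment $[0,c_0]$. So for small $\eta>0$ the open set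
$$K_\eta=\{|p|<0.11+\eta\}\cup\{|p-c_0|<0.11+\eta\}\cup\{-\eta<x_1<\tfrac12+\eta,\ x_2^2+x_3^2<\eta^2\}$$
is forward invariant, and every trajectory enters it. By compactness some time-$T$ flow maps $D^3$ into $K_\eta$.

Let $\lambda:D^3\to[0,1]$ be smooth, $0$ on $K_{\eta/2}$ and $1$ off $K_\eta$. Trajectories of $\lambda w$ run along those of $w$, at full speed until they enter $K_\eta$, which they never leave. So the time-$T$ flow of $\lambda w$ also maps $D^3$ into $K_\eta$, and it fixes $K_{\eta/2}$ pointwise. In particular it preserves the complement of the two open balls of radius $0.11$ about $0$ and $c_0$; restrict it there. On the shells $0.1\le|p|\le0.11$ and $0.1\le|p-c_0|\le0.11$ use a radial isotopy, fixed near radius $0.11$, pushing the shell into radii $>0.11-\eta$. Together these form an isotopy of embeddings $P\to P$, fixed near $S_1\cup S_2\cup J$. Take the product with $\mathrm{id}_I$, and follow it by an isotopy of embeddings of the $I$-coordinate into $(\frac12-\eta,\frac12+\eta)$, fixed near $\frac12$. The final image lies in the product of that interval with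 $K_\eta\smallsetminus(\{|p|\le0.11-\eta\}\cup\{|p-c_0|\le0.11-\eta\})$. As $\eta\to0$ the closures of these sets decrease to $Q$, so for small $\eta$ the image lies in $O$. $\square$

**Lemma 8 (existence).** Let $Z$ be an oriented 4-manifold. Let $\nu_i$ ($i=1,2$) be orientation-preserving embeddings of neighborhoods of $S_i\times\frac12$ in $B$ into $Z$, with disjoint images. Let $b:J\to Z$ be an embedded arc that agrees near its ends with $\nu_1,\nu_2$ and whose interior misses $\nu_i(S_i\times\frac12)$. Then for every neighborhood $O'$ of $\nu_1(S_1)\cup\nu_2(S_2)\cup b(J)$ there is an orientation-preserving embedding $e:B\to O'$ which agrees with $\nu_i$ near $S_i\times\frac12$ and with $b$ on $J$.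

*Proof.* First extend derivatives. Near the ends of $J$ we have orientation-preserving isomorphisms $D\nu_i:TB|_J\to TZ|_b$ extending $Db$. In trivializations whose first vectors are $\partial_{x_1}$ and $b'$, they take values in the group of $A\in GL^+(4,\mathbb R)$ fixing the first basis vector, which is connected. So they extend along $J$ to a smooth family $\Phi(x_1)$ extending $Db$.

Next realize the derivatives. In a chart of $Z$ around the (slightly extended) arc in which $b(x_1)=(x_1,0)$, and with $y\in\mathbb R^3$ the coordinates of $B$ normal to $J$, take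
$$(x_1,y)\mapsto\lambda(x_1)\,\nu_i(x_1,y)+(1-\lambda(x_1))\big((x_1,0)+\Phi(x_1)(0,y)\big),$$
where $\lambda=1$ near the ends and $\lambda=0$ where $\nu_i$ is not available. Both terms have the value $(x_1,0)$ and the derivative $\Phi(x_1)$ along $J$, hence so does the combination. Together with $\nu_1,\nu_2$ this map is injective on the compact set $Q$ and a local diffeomorphism along $Q$. So it embeds a neighborhood $O$ of $Q$, with image in $O'$ if $O$ is small. Precompose with $\kappa_1$ from Lemma 7. $\square$

**Framing differences.** Let $\Lambda$ be a finite set and $e,e':\bigsqcup_\Lambda B\to Z$ orientation-preserving embeddings that agree near the spheres $S_i\times\frac12$ and agree on the bars. On each bar, $De^{-1}De'$ is a map from $J$ to $\{A\in GL^+(4,\mathbb R):A\partial_{x_1}=\partial_{x_1}\}\simeq SO(3)$, equal to the identity near the ends. Its class in $\pi_1(SO(3))=\mathbb Z/2$ is the *framing difference*. From $De^{-1}De''=(De^{-1}De')(De'^{-1}De'')$, framing differences are additive.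

**Lemma 9 (uniqueness).** If all framing differences vanish, $e$ and $e'$ are isotopic through embeddings.

*Proof.* First match derivatives. Choose a smooth homotopy $\Phi_s(x_1)$ in the above group from the identity to $De^{-1}De'$, equal to the identity near the ends of $J$. Put $m_s(x_1,y)=(x_1,0)+\Phi_s(x_1)(0,y)$ for small $y\in\mathbb R^3$, and extend $m_s$ by the identity near the spheres. Each $m_s$ is the identity on $Q$ with derivative $\Phi_s$ along $J$, so for a small neighborhood $O$ of $Q$ the maps $e\circ m_s$ are an isotopy of embeddings of $\bigsqcup_\Lambda O$. Now $em_1$ agrees with $e'$ near the spheres, on $J$, and to first order along $J$.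

Next match the maps. The map $\theta=(em_1)^{-1}e'$ is defined near $Q$, is the identity near the spheres and on $J$, and has derivative the identity along $J$. Each $(1-s)\mathrm{id}+s\theta$ has the same properties, so after shrinking $O$ the maps $em_1((1-s)\mathrm{id}+s\theta)$ are an isotopy from $em_1|_O$ to $e'|_O$. Images for different elements of $\Lambda$ stay in disjoint neighborhoods of the disjoint spines. Thus $e|_O$ and $e'|_O$ are isotopic. With $\kappa$ from Lemma 7, $e\simeq e\kappa_1\simeq e'\kappa_1\simeq e'$. $\square$

**Lemma 10 (arcs).** Let $Z$ be a 4-manifold with boundary, $\Lambda$ finite, and $a_0,a_1:\Lambda\times[0,1]\to Z$ two families of disjoint embedded arcs with endpoints in $\partial Z$ and interiors in $\mathrm{int}\,Z$, which coincide near the endpoints and are componentwise homotopic rel endpoints. Then there is an ambient isotopy of $Z$, compactly supported in $\mathrm{int}\,Z$, carrying $a_0$ to $a_1$ (with parametrizations).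

*Proof.* *A homotopy fixed at the ends.* Let $a_0=a_1$ on $[0,3\eta]\cup[1-3\eta,1]$. The restrictions to the middle are homotopic rel endpoints in $\mathrm{int}\,Z\simeq Z$: the loop they form is conjugate, along the common end piece, to the null-homotopic loop $a_0\bar a_1$. So there are $\sigma>0$ and a smooth homotopy $h_s$ from $a_0$ to $a_1$ with three properties: it is stationary for $x\in\mathcal E:=[0,2\eta]\cup[1-2\eta,1]$; $h_s=a_0$ for $s\le2\sigma$ and $h_s=a_1$ for $s\ge1-2\sigma$; and the part $x\in[2\eta,1-2\eta]$ stays in $\mathrm{int}\,Z$. All changes of $h$ below are $C^1$-small and supported where $\eta<x<1-\eta$ and $\sigma<s<1-\sigma$. For $s\le2\sigma$ or $s\ge1-2\sigma$, $h_s$ was an embedding, and it remains one. For the same reason $h_s|_{\Lambda\times\mathcal E}$ remains an embedding for all $s$. So only the compact region $x\in[2\eta,1-2\eta]$, $s\in[2\sigma,1-2\sigma]$ needs attention.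

*Immersions.* In a chart replace $h$ by $h+\lambda(x,s)\,x\,w$, with $\lambda$ a bump function and $w\in\mathbb R^4$ small. Where $\lambda=1$, $\partial_xh_s$ changes by $w$. The values of $-\partial_xh_s$ form the image of a 2-manifold in $\mathbb R^4$, a null set, so almost every $w$ makes $\partial_xh_s\ne0$ there. Finitely many bumps cover the region, and each change can be taken so small that it does not destroy what was achieved before. Now all $h_s$ are immersions, and there is $\delta>0$ such that $h_s(x)\ne h_s(y)$ on one component for $0<|x-y|\le\delta$. This persists under small changes.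

*Double points.* Replace $h$ by $h+\lambda(x,s)w$ with $\lambda$ supported on one component in $x$-diameter less than $\delta$. This moves $h_s(x)$ where $\lambda=1$, but not $h_s(y)$ if $|x-y|\ge\delta$ or $y$ is on another component. A coincidence means $w=h_s(y)-h_s(x)$. These vectors form the image of a 3-manifold with parameters $x,y,s$ in $\mathbb R^4$, a null set. Again finitely many small changes suffice. Now $h_s$ is an isotopy of families of embedded arcs, stationary near the ends.

*Extension.* The velocity of $h_s$ is a vector field along the track of the arcs, vanishing near the ends. Extend it to a time-dependent vector field supported near the track of the moving part, compactly in $\mathrm{int}\,Z$. Its flow carries $a_0$ to $a_1$. $\square$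

The count "three parameters, four conditions" in the last proof uses that $Z$ has dimension $4$.

## 7. Infinitely many barbells in $\#_m(S^2\times T^2)$

**Choices in $X_0$.** Let $\Omega_0,\Omega_1,\Omega_2\subset T^2$ be disjoint closed discs. Let $\nu_i$ ($i=1,2$) be orientation-preserving identifications of a neighborhood of $S_i\times\frac12$ in $B$ with $S^2\times(\text{open disc in }\Omega_i)$, sending $S_i\times\frac12$ to $S^2\times pt$. Fix disjoint embedded arcs in $X_0$: $c_1$ from $\nu_1(S_1)$ to $z_1\in\partial\Delta$, and $c_2$ from $z_2\in\partial\Delta$ to $\nu_2(S_2)$. They agree near the spheres with the $\nu_i$-images of the ends of $J$, and their interiors miss the spheres and $\partial\Delta$. By general position fix a loop $\alpha_0\subset\mathrm{int}\,X_0$, nontrivial in $\pi_1(X_0)$ and disjoint from $c_1,c_2$ and the two spheres.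

**The elements $f_k$.** Let $\bar D\subset V_0$ be the image of $\tilde D$, and $\tilde z_i\in\partial\tilde D$ the lift of $z_i\in\partial\Delta=\partial\bar D$. For $k\ge1$ choose a path in $Y'$ from $\tilde z_1$ to $t^k\tilde z_2$, with interior in $\mathrm{int}\,Y'$, whose parametrized end germs are the $1$- and $t^k$-translates of germs independent of $k$, and which projects to an embedded arc $b_k'$ in $V_0\smallsetminus\mathrm{int}\,\bar D$ (general position). Choose the germs so that $b_k=c_1\cup b'_k\cup c_2$ is a smooth embedded arc, parametrized by $J$ so that the parts $c_1,c_2$ are parametrized independently of $k$. Lemma 8 gives an embedding $e_k:B\to V$ with bar $b_k$, equal to $\nu_i$ near the spheres, with $e_k(B)\cap\alpha_0=\emptyset$.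

As $B$ is simply connected, $e_k(B)$ lifts to $|G|$ disjoint copies in $M^\circ$, permuted simply transitively by $G$. Let $f_k\in\mathrm{Diff}(M)^G$ be the implant of $\beta$ on all of them; it is the lift of $\beta_{e_k}$, extended by the identity.

**Lemma 11.** $\Theta_l(f_k)=\delta_{k,l}$ for all $k,l\ge1$.

*Proof.* Let $\tilde e_k$ be the lift of $e_k$ to $V_\Pi$ with $S_1$ in $1\cdot X_0$. Following the bar, its $S_2$ lies in $t^kX_0$. Let $F_k$ be the implant of $\beta$ along all $\gamma\tilde e_k$, $\gamma\in\Pi$; it lifts $\bar f_k$.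

*$F_k$ is normalized.* The lift of $\alpha_0$ to $1\cdot X_0$ misses all $\gamma\tilde e_k(B)$, so $F_k$ fixes it pointwise, and $\bar F_k$ maps some $h\neq1$ in $H_0$ to a conjugate of $h$. So $\bar F_k(H_0)=wH_lw^{-1}$ meets a conjugate of $H_0$ nontrivially, and $l=0$ by (K2).

*Computation.* The core spheres of $\gamma\tilde e_k$ represent $\gamma x$ and $\gamma t^kx$. Now $\Sigma\cdot\gamma x\ne0$ only for $\gamma=1$, and $\Sigma\cdot\gamma t^kx\neq0$ only for $\gamma=t^{-k}$. By (5.1),
$$F_{k*}\Sigma=\Sigma+(\tilde e_k)_*\mathrm{var}(\mathcal D_1)+(t^{-k}\tilde e_k)_*\mathrm{var}(\mathcal D_2).\tag{7.1}$$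
By Lemma 5 the first correction is $(t^k+\epsilon)x$. The second is a combination of $t^{-k}x$ and $t^{-k}t^kx=x$. So $a(f_k)$ is supported in $\{t^k,1,t^{-k}\}$ with $a_k=1$ (and $a_{-k}=1$ by Lemma 3). $\square$

**Where a direct attempt stops.** One would like to show that $f_k\in K$ when $m$ divides $k$. In $M$ the two spheres of each barbell then lie in the same copy $gX_0$, and since $t^m$ acts trivially on $M^\circ$, the class $f_{k*}\Sigma$ in $H_2(M)$ is $\Sigma+(1+1+c)x=\Sigma+cx$, where $c\in\mathbb F_2$ is the constant coefficient of $a(f_k)$. So homology has forgotten $t^{\pm k}$. But that is no isotopy to the identity. Moving the bars to a standard position leads to some barbell diffeomorphism of $M$, and nothing above says that this is isotopic to the identity. What saves the argument is that we do not need to know it: *if $f_k$ and $f_l$ can be moved to the same diffeomorphism, then $f_kf_l^{-1}\in K$.*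

**Lemma 12.** There is an infinite set $I\subset\mathbb Z_{\ge1}$ with $f_kf_l^{-1}\in K$ for all $k,l\in I$.

*Proof.* Only multiples $k$ of $m$ are used.

*Step 1: the bars.* Let $\tilde b'_k\subset N'$ be the image of the chosen path in $Y'$ under $Y'\to Y'/\langle t^m\rangle=N'\cap N^\circ$. As $t^k\in\langle t^m\rangle$, all $\tilde b_k'$ with $m\mid k$ have the same endpoints and end germs. $N'$ is $S^4$ minus balls, hence simply connected. So for two such $k,l$ the families $\{g\tilde b'_k\}_{g\in G}$ and $\{g\tilde b'_l\}_{g\in G}$ of disjoint arcs are componentwise homotopic rel endpoints in $N'$. By Lemma 10 an ambient isotopy compactly supported in $\mathrm{int}\,N'$ carries one to the other. It extends to $M$, fixed on all $gX_0$, hence near all core spheres, and it carries full bars to full bars, since their parts in $gX_0$ coincide. The isotopy is not required to be equivariant, and it may cross the fixed sphere $\{z=0\}$.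

*Step 2: the framings.* Let $\hat e_k:\bigsqcup_GB\to M$ be the family of barbells of $f_k$, indexed so that over $g$ the sphere $S_1$ lies in $gX_0$; as $t^k$ maps to $1\in G$, so does $S_2$. Any two $\hat e_k$ agree near the spheres. For each $k$ divisible by $m$ choose an isotopy as in Step 1 with end map $\Psi^k$, such that $\Psi^k\hat e_k$ and $\hat e_m$ have the same bars. Their framing differences form an element of the finite set $(\mathbb Z/2)^G$. By pigeonhole it is the same for all $k$ in some infinite set $I$ of multiples of $m$.

*Step 3: conclusion.* For $k,l\in I$, additivity shows that $\Psi^k\hat e_k$ and $\Psi^l\hat e_l$ have framing difference $0$, so they are isotopic by Lemma 9. Hence $\hat e_k\simeq\Psi^k\hat e_k\simeq\Psi^l\hat e_l\simeq\hat e_l$ through embeddings of $\bigsqcup_GB$ in $M$. Implanting, $f_k$ and $f_l$ are isotopic in $\mathrm{Diff}(M)$. $\square$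

*Proof of Proposition 1.* Let $\varepsilon_k$ be the $k$-th unit vector of $\prod_{k\ge1}\mathbb F_2$. For $k\ne l$ in $I$ we have $f_kf_l^{-1}\in K$ and $\Theta(f_kf_l^{-1})=\varepsilon_k+\varepsilon_l$. Fixing $l$ and varying $k$ shows that $\Theta(K)$ is infinite. Apply Lemma 2 with $\Gamma_1=\Gamma$. $\square$

## 8. Arbitrary groups and dimensions at least four

**Theorem 13.** Let $n\ge4$ and let $G\ne1$ be a finite group. There are a closed oriented connected smooth $n$-manifold $M$ with an effective action of $G$ by orientation-preserving diffeomorphisms, a finite-index normal subgroup $\Gamma_1\le\Gamma_G(M)$ containing $K:=\mathrm{Ker}(\mathcal P_G)$, and a homomorphism $\Theta:\Gamma_1\to\prod_{k\ge1}\mathbb F_2$ such that $\Theta(K)$ is infinite. Consequently $K$ is not the $\Gamma_G(M)$-normal closure of a finite set.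

The last sentence is Lemma 2. Three things in the proof of Proposition 1 must change.

*The group $\Pi$.* For general $G$ the rotated disc becomes a surface, and $\Pi$ becomes a free group of some rank. If the rank is at least $2$, formula (4.3) survives but Lemma 4 does not: we have no control over $\varphi_F\in\mathrm{Aut}(\Pi)$, and an automorphism such as $t_1\mapsto t_1t_2$, $t_2\mapsto t_2$ moves the coefficient at $t_1$ to $t_1t_2$. We need functions of $a$ invariant under all of $\mathrm{Aut}(\Pi)$.

*The manifold $N$.* The analogue of $S^4$ need not be simply connected, so homotopies of bars must be found.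

*The dimension.* We take products with tori $T^j$. An equivariant diffeomorphism of a product need not be a product, and Lemma 3 can fail. For $M_4=\#_m(S^2\times T^2)$ let $u:M_4\to S^1$ be a smooth $G$-invariant map which near $s_0\times T^2$ in each $gX_0$ is the projection of $T^2$ to its first circle. (Start with that projection on each $gX_0$, and extend over $N'$ equivariantly with values in a small arc.) Then $f(p,\tau)=(p,u(p)\tau)$ is an equivariant diffeomorphism of $M_4\times S^1$. It sends $\Sigma$ to $(\mathrm{id},u)_*[T^2]=\Sigma\otimes[pt]+[\text{second circle}]\otimes[S^1]$, which is not of the form $\Sigma+ax$. This $f$ acts nontrivially on $H_1(M)$, and that is why $\Gamma_1$ enters.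

## 9. Branched covers of the disc and the general manifolds

Put $j=n-4$ and $C=\pi_1(T^j)=\mathbb Z^j$, where $T^0$ is a point.

**The surface.** Choose nontrivial generators $g_1,\dots,g_r$ of $G$, $r\ge1$. Let $U=D^2\smallsetminus\{r\text{ interior points}\}$, let $\Pi=\pi_1(U)$, free on loops $t_1,\dots,t_r$ around the punctures, and let $\rho:\Pi\to G$, $t_i\mapsto g_i$. Let $\mathcal S^\circ\to U$ be the regular $G$-cover given by $\rho$, and $\mathcal S$ the result of filling in the punctures. It is a compact connected oriented surface with $G$-action, free on $\mathcal S^\circ\supset\partial\mathcal S$, and the filled points have nontrivial cyclic stabilizers.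

Two examples. For $G=\mathbb Z/m$ and $r=1$, $\mathcal S=D^2$ with a rotation. For $G=(\mathbb Z/2)^2$ and $r=2$, there are two filled points over each puncture, so $\chi(\mathcal S)=4\cdot(-1)+2+2=0$. The boundary monodromy $g_1g_2$ has order $2$, so there are two boundary circles, and $\mathcal S$ is an annulus.

**The manifold $N$.** Let $N=\mathcal S\times S^2\cup_{\partial\mathcal S\times S^2}\partial\mathcal S\times D^3$, the boundary of $\mathcal S\times D^3$, with $G$ acting on the first factors. It is a closed connected oriented 4-manifold. In the first example $N=S^4$; in the second $N=\partial(S^1\times D^4)=S^1\times S^3$, which is not simply connected. The free part is $N^\circ=N\smallsetminus(\mathcal S\smallsetminus\mathcal S^\circ)\times S^2$. Put $V_0=N^\circ/G=U\times S^2\cup\partial U\times D^3$. By van Kampen $\pi_1(V_0)=\Pi$, and $N^\circ\to V_0$ is the cover given by $\rho$.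

**The manifold $M$.** With $X_0$ as before, let $D\subset N^\circ$ be a closed ball with the $gD$ pairwise disjoint and $\bar D\subset V_0$ its image. Put $N'=N\smallsetminus\bigsqcup_g\mathrm{int}(gD)$ and glue in $G\times X_0$ equivariantly to get $M_4$. Put
$$M=M_4\times T^j\ (G\text{ trivial on }T^j),\qquad V=M_4^\circ/G=(V_0\smallsetminus\mathrm{int}\,\bar D)\cup X_0,\qquad W=M^\circ/G=V\times T^j .$$
The action is effective and orientation-preserving. With $H=\pi_1(X_0)=\mathbb Z^2$ we have $\pi:=\pi_1(V)=\Pi*H$ and $\pi_1(W)=\pi\times C$.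

**The cover.** Let $Y$ be the universal cover of $V_0$, $\tilde D$ a lift of $\bar D$, $Y'=Y\smallsetminus\bigcup_{\gamma\in\Pi}\gamma\,\mathrm{int}\,\tilde D$, and $V_\Pi=Y'\cup\bigsqcup_{\gamma\in\Pi}\gamma X_0$. This is the connected regular cover of $V$ with deck group $\Pi$ belonging to the map $\Pi*H\to\Pi$ that is the identity on $\Pi$ and trivial on $H$, so to $\langle\langle H\rangle\rangle$. Also $V_\Pi/\ker\rho=M_4^\circ$. Put $\hat W=V_\Pi\times T^j$; then $\hat W/\Pi=W$ and $\hat W/\ker\rho=M^\circ$.

**Homology of $V_\Pi$.** The boundary circle of $U$ has infinite order in $\Pi$. So the universal cover $\tilde U$ of $U$ is contractible with boundary a nonempty disjoint union of lines, and $Y=\tilde U\times S^2\cup\partial\tilde U\times D^3$. By van Kampen $\pi_1(Y)=1$. In Mayer–Vietoris, $H_2(\partial\tilde U\times S^2)\to H_2(\tilde U\times S^2)=\mathbb F_2$ is onto, $H_2(\partial\tilde U\times D^3)=0$ and $H_1(\partial\tilde U\times S^2)=0$, so $H_2(Y)=0$. Exactly as in Section 3 (remove balls, glue along 3-spheres),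
$$R_0:=\pi_1(V_\Pi)=\mathop{*}_{\gamma\in\Pi}H_\gamma,\qquad H_2(V_\Pi)=\mathbb F_2[\Pi]x\oplus\mathbb F_2[\Pi]\Sigma,$$
$$\gamma x\cdot\delta x=0,\qquad\gamma\Sigma\cdot\delta\Sigma=0,\qquad\gamma x\cdot\delta\Sigma=\delta_{\gamma,\delta},\tag{9.1}$$
where $H_\gamma=\pi_1(\gamma X_0)\cong\mathbb Z^2$ up to conjugacy, and $x$, $\Sigma$ are the classes of $S^2\times p_0$ and $s_0\times T^2$ in $1\cdot X_0$. Define $q_\gamma:V_\Pi\to T^2$ as before: the projection on $\gamma X_0$, with values in $\Omega_0$ elsewhere. Again $q_{\gamma*}$ is an isomorphism on conjugates of $H_\gamma$ and trivial on conjugates of $H_\delta$, $\delta\ne\gamma$. Also $q_{\gamma*}(\delta\Sigma)=\delta_{\gamma,\delta}[T^2]$ and $q_{\gamma*}(\delta x)=0$.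

**Classes in $\hat W$.** Fix $\tau\in T^j$. Place $\gamma x$ at $\gamma(S^2\times p_0)\times\tau=(q_\gamma\times\mathrm{id})^{-1}(p_0,\tau)$, near which $q_\gamma\times\mathrm{id}$ is a submersion. As for (3.2), every map $u:T^{2+j}\to\hat W$ satisfies
$$u_*[T^{2+j}]\cdot\gamma x=\deg{}_2\big((q_\gamma\times\mathrm{id}_{T^j})\circ u:T^{2+j}\to T^2\times T^j\big).\tag{9.2}$$
Let $\iota:T^2\times T^j\to\hat W$ be the inclusion of $1\cdot(s_0\times T^2)\times T^j$, and $\Xi_\gamma=\gamma\,\iota_*[T^2\times T^j]\in H_{2+j}(\hat W)$. Regard $x,\Sigma$ as classes in $H_2(V_\Pi)\otimes H_0(T^j)\subset H_2(\hat W)$. By (9.2), and by taking a parallel copy of $\Sigma$,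
$$\gamma x\cdot\Xi_\delta=\delta_{\gamma,\delta},\qquad\Sigma\cdot\Xi_\delta=0.\tag{9.3}$$
The image $E$ of $\pi_2(\hat W)=\pi_2(V_\Pi)$ in $H_2(\hat W)$ is $\mathbb F_2[\Pi]x$, by the argument of Section 3.

## 10. Lifts in the presence of the center $\mathbb Z^j$

**Step 1: lifting.** Let $f\in\mathrm{Diff}(M)^G$, inducing $\bar f$ on $W$. By (K3) the center of $\pi_1(W)=\pi\times C$ is $C$, so $\bar f_*$ induces an automorphism of $\pi=\Pi*H$. By (K1) this and its inverse send $H$ into conjugates of $H$, so it preserves $\langle\langle H\rangle\rangle$. Hence $\bar f_*$ preserves the preimage $\langle\langle H\rangle\rangle\times C=\pi_1(\hat W)$, and $\bar f$ lifts to $\hat W$. If $F$ is a lift, the lifts are $\gamma F$, $\gamma\in\Pi$, and $F\gamma F^{-1}=\varphi_F(\gamma)$ with $\varphi_F\in\mathrm{Aut}(\Pi)$. Let $P:\hat W\to M^\circ$ be the covering. Both $PF$ and $fP$ lift the same map $\hat W\to W$ to the $G$-cover $M^\circ\to W$, and $\hat W$ is connected, so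
$$PF=g\,f\,P\quad\text{for some }g\in G.\tag{10.1}$$

**Step 2: normalizing.** The center of $\pi_1(\hat W)=R_0\times C$ is $C$. So, up to inner automorphisms,
$$F_*(h,c)=(\bar F(h),\ \psi(h)+Ac),\qquad\bar F\in\mathrm{Aut}(R_0),\ \psi\in\mathrm{Hom}(R_0,C),\ A\in GL_j(\mathbb Z).\tag{10.2}$$
As in Section 4, (K1) and (K2) give $\bar F(H_1)=wH_lw^{-1}$ for some $w$ and a unique $l\in\Pi$, where $H_1$ now denotes $H_\gamma$ for $\gamma=1$. There is a unique lift with $l=1$, the **normalized lift**. Compositions and inverses of normalized lifts are normalized. Paths in $\mathrm{Diff}(M)^G$ lift to homotopies through normalized lifts with constant $\varphi_F$. So $\Gamma=\Gamma_G(M)$ acts on $H_*(\hat W)$ by $f\mapsto F_*$, with $F_*(\gamma\xi)=\varphi_F(\gamma)F_*(\xi)$, preserving intersection numbers and $E$.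

**Lemma 14.** For a normalized lift $F$, $F_*x=x$.

*Proof.* As $F_*x\in E$, write $F_*x=\sum u_\gamma\gamma x$. By (9.2) and (10.2), $F_*\Xi_1\cdot\gamma x$ is the mod 2 degree of the self-map of $T^{2+j}$ given on $\pi_1=H_1\times C$ by $(h,c)\mapsto(q_{\gamma*}\bar F(h),\psi(h)+Ac)$. Since $\bar F(H_1)$ is conjugate to $H_1$, for $\gamma\neq1$ the first coordinate vanishes and the degree is $0$. For $\gamma=1$ the matrix is block triangular with determinant $\pm1$. So $F_*\Xi_1\cdot\gamma x=\delta_{\gamma,1}$, and as $F_*\Xi_\delta=\varphi_F(\delta)F_*\Xi_1$, we get $F_*\Xi_\delta\cdot\gamma x=\delta_{\gamma,\varphi_F(\delta)}$. By (9.3), $\delta_{\delta,1}=x\cdot\Xi_\delta=F_*x\cdot F_*\Xi_\delta=u_{\varphi_F(\delta)}$ for all $\delta$. $\square$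

Let $\Gamma_1=\ker(\Gamma\to\mathrm{Aut}\,H_1(M;\mathbb F_2))$. It is normal, of finite index, and contains $K$, since a diffeomorphism isotopic to the identity acts trivially on homology.

**Lemma 15.** Let $f\in\Gamma_1$ with normalized lift $F$. Then $F_*\Sigma=\Sigma+a(f)x$ for a unique $a(f)=\sum a_\gamma\gamma\in\mathbb F_2[\Pi]$, and $a_\gamma=a_{\gamma^{-1}}$ for all $\gamma$.

*Proof.* Represent $\Sigma$ by $\sigma=\iota|_{T^2\times\tau}$ and write $F\sigma=(\mathsf s,\psi'):T^2\to V_\Pi\times T^j$. On $\pi_1$, $\mathsf s$ induces $\bar F|_{H_1}$ and $\psi'$ induces $\psi|_{H_1}$.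

*(i) $\psi'$ is zero on homology of positive degree mod 2.* This removes the mixing seen in Section 8. The projection $\hat W\to T^j$ is $\mathrm{pr}\circ P$ with $\mathrm{pr}:M\to T^j$, and $\mathrm{pr}\circ g=\mathrm{pr}$. By (10.1), $\psi'=\mathrm{pr}\,g\,f\,P\sigma=\mathrm{pr}\,f\,P\sigma$. As $f_*=\mathrm{id}$ on $H_1(M)$, on $H_1(T^2)$ we get $\psi'_*=\mathrm{pr}_*(P\sigma)_*=0$, because $\mathrm{pr}\,P\sigma$ is constant. As $H^*(T^j)$ is generated in degree $1$, $\psi'$ induces $0$ on all cohomology of positive degree, hence on homology.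

*(ii) The form of $F_*\Sigma$.* For $\alpha\in H^{2-i}(V_\Pi)$ and $\beta'\in H^i(T^j)$ with $i>0$, $\langle\alpha\times\beta',(\mathsf s,\psi')_*[T^2]\rangle=\langle\mathsf s^*\alpha\cup\psi'^*\beta',[T^2]\rangle=0$ by (i). Such products detect the component in $H_{2-i}(V_\Pi)\otimes H_i(T^j)$. So by Künneth $F_*\Sigma=\mathsf s_*[T^2]\in H_2(V_\Pi)\otimes H_0(T^j)$. The $\gamma\Sigma$-coefficient of $\mathsf s_*[T^2]$ is $\deg_2(q_\gamma\mathsf s)$. As $\bar F(H_1)$ is conjugate to $H_1$, it is $1$ for $\gamma=1$ and $0$ otherwise. So $F_*\Sigma=\Sigma+ax$.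

*(iii) Symmetry.* The class dual to $\Sigma$'s translates is now $\Xi$, so we need a part of $F_*\Xi_1$. Let $b\otimes[T^j]$ be its component in $H_2(V_\Pi)\otimes H_j(T^j)$ and $\omega\in H^j(T^j)$ the generator. Capping a product $\xi\otimes\eta$ with $1\times\omega$ gives zero unless $\deg\eta=j$, so by naturality
$$b=\mathrm{pr}_{V_\Pi*}\big(F_*\Xi_1\cap\mathrm{pr}_{T^j}^*\omega\big)=(\mathrm{pr}_{V_\Pi}F\iota)_*\big([T^2\times T^j]\cap(\mathrm{pr}_{T^j}F\iota)^*\omega\big).$$
On $H_1(T^2\times T^j)$ the map $\mathrm{pr}_{T^j}F\iota$ is $(h,c)\mapsto\psi(h)+Ac=Ac$ mod 2, by (i). As $\omega$ is a product of degree-one classes, $(\mathrm{pr}_{T^j}F\iota)^*\omega=\det(A)(1\times\omega)=1\times\omega$. The cap product is $[T^2\times pt]$, and $b=\mathsf s_*[T^2]=\Sigma+ax$.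

A class $\xi\otimes[pt]$ pairs with a class in $H_{2+j}(\hat W)$ only through the latter's $H_2\otimes H_j$-component, since cycles of dimension less than $j$ in $T^j$ can be made disjoint from a point. So by (9.3), for all $\delta$ and with $\gamma=\varphi_F(\delta)$,
$$0=\Sigma\cdot\Xi_\delta=F_*\Sigma\cdot\gamma F_*\Xi_1=(\Sigma+ax)\cdot\gamma(\Sigma+ax)=a_{\gamma^{-1}}+a_\gamma ,$$
where the last intersection number is taken in $V_\Pi$ and (9.1) is used. As $\varphi_F$ is onto, this holds for all $\gamma$. $\square$

## 11. Counting coefficients by root exponent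

We need functions of $a$ invariant under $\mathrm{Aut}(\Pi)$ and still able to separate the powers $t^k$. Every $\gamma\ne1$ in the free group $\Pi$ is uniquely $\eta^k$ with $k\ge1$ and $\eta$ not a proper power, since the centralizer of $\gamma$ is infinite cyclic and contains every root of $\gamma$. Put $\mathrm{div}(\gamma)=k$. For example $\mathrm{div}(t_1^3)=3$ and $\mathrm{div}(t_1t_2)=1$. This is $\mathrm{Aut}(\Pi)$-invariant, $\mathrm{div}(\gamma)=\mathrm{div}(\gamma^{-1})$, and $\gamma\ne\gamma^{-1}$. For $a\in\mathbb F_2[\Pi]$ with $a_\gamma=a_{\gamma^{-1}}$ put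
$$c_k(a)=\sum_{\{\gamma,\gamma^{-1}\}:\ \mathrm{div}(\gamma)=k}a_\gamma\in\mathbb F_2,\tag{11.1}$$
the sum running over unordered pairs. This is additive and $\mathrm{Aut}(\Pi)$-invariant. The symmetry of $a$ is essential: summing over all $\gamma$ instead of pairs would give $0$. For $\Pi=\langle t\rangle$ we recover $c_k(a)=a_k$. Define $\Theta_k(f)=c_k(a(f))$ and $\Theta=(\Theta_k)_{k\ge1}$ on $\Gamma_1$.

**Lemma 16.** $\Theta:\Gamma_1\to\prod_{k\ge1}\mathbb F_2$ is a homomorphism.

*Proof.* By Lemmas 14 and 15, $F'_*F_*\Sigma=F'_*\Sigma+F'_*(a(f)x)=\Sigma+a(f')x+\varphi_{F'}(a(f))x$. So $a(f'f)=a(f')+\varphi_{F'}(a(f))$, and $c_k$ does not see $\varphi_{F'}$. $\square$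

## 12. Barbells around a branch point

Put $t=t_1$, and make the choices $\Omega_i,\nu_i,c_i,z_i,\alpha_0$ in $X_0$ as in Section 7. For $k\ge1$ choose, as there, a path in $Y'$ from $\tilde z_1$ to $t^k\tilde z_2$, with interior in $\mathrm{int}\,Y'$, with parametrized end germs that are translates of germs independent of $k$, and projecting to an embedded arc $b'_k$ in $V_0\smallsetminus\mathrm{int}\,\bar D$. Form the bar $b_k=c_1\cup b'_k\cup c_2$ and an embedding $e_k:B\to V$ by Lemma 8, equal to $\nu_i$ near the spheres and missing $\alpha_0$. It lifts to $|G|$ disjoint copies in $M_4^\circ$. Let $f_k^{(4)}\in\mathrm{Diff}(M_4)^G$ be the implant of $\beta$ on all of them, and $f_k=f_k^{(4)}\times\mathrm{id}_{T^j}\in\mathrm{Diff}(M)^G$.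

**Lemma 17.** $f_k\in\Gamma_1$ and $\Theta_l(f_k)=\delta_{k,l}$ for all $k,l\ge1$.

*Proof.* *Membership.* Let $L\subset M_4$ be the union of the $|G|$ barbells. By excision and Lefschetz duality $H_1(M_4,M_4\smallsetminus\mathrm{int}\,L)\cong H_1(L,\partial L)\cong H^3(L)=0$, since $B$ is homotopy equivalent to $S^2\vee S^2$. So $H_1(M_4\smallsetminus\mathrm{int}\,L)\to H_1(M_4)$ is onto, and $f_k^{(4)}$, the identity off $L$, acts trivially on $H_1(M_4)$. Hence $f_k$ acts trivially on $H_1(M)=H_1(M_4)\oplus H_1(T^j)$.

*The normalized lift.* Let $\tilde e_k$ be the lift of $e_k$ to $V_\Pi$ with $S_1$ in $1\cdot X_0$; its $S_2$ lies in $t^kX_0$. Let $F_k$ be the implant of $\beta$ along all $\gamma\tilde e_k$, $\gamma\in\Pi$, times $\mathrm{id}_{T^j}$. It lifts $\bar f_k$. It fixes the lift of $\alpha_0$ to $1\cdot X_0$ pointwise, so $\bar F_k$ maps some $h\ne1$ in $H_1$ to a conjugate of $h$. Then $\bar F_k(H_1)=wH_lw^{-1}$ meets a conjugate of $H_1$ nontrivially, so $l=1$ by (K2), and $F_k$ is normalized.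

*Computation.* The core spheres of $\gamma\tilde e_k$ represent $\gamma x$ and $\gamma t^kx$, with $\Sigma\cdot\gamma x=\delta_{\gamma,1}$ and $\Sigma\cdot\gamma t^kx=\delta_{\gamma,t^{-k}}$. So (5.1) gives (7.1) again: the first correction is $(t^k+\epsilon)x$ and the second a combination of $t^{-k}x$ and $x$. Thus $a(f_k)$ is supported in $\{t^k,t^{-k},1\}$ with $a_{t^k}=1$, and $a_{t^{-k}}=1$ by Lemma 15. As $t$ is a basis element, $\mathrm{div}(t^k)=k$, and the only pair contributing to (11.1) is $\{t^k,t^{-k}\}$. $\square$

**Lemma 18.** There is an infinite set $I\subset\mathbb Z_{\ge1}$ such that $f_kf_l^{-1}\in K$ for all $k,l\in I$.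

*Proof.* Let $d$ be the order of $g_1=\rho(t)$, and let $k,l$ be positive multiples of $d$. Let $\tilde b'_k\subset N'$ be the image of the chosen path under $Y'\to Y'/\ker\rho=N'\cap N^\circ$. As $t^k,t^l\in\ker\rho$, the arcs $\tilde b'_k,\tilde b'_l$ have the same endpoints and end germs.

*Step 1: they are homotopic rel endpoints in $N'$.* This replaces the simple connectivity used in Lemma 12. The loop $\tilde b'_k\cdot(\tilde b'_l)^{-1}$ lifts to a path in $Y'$ from $\tilde z_1$ through $t^k\tilde z_2$ to $t^{k-l}\tilde z_1$. As $Y'$ is simply connected, the loop is homotopic to the $(k-l)/d$-th power of a loop $\zeta$ in $N'\cap N^\circ$ that lifts to a path from $\tilde z_1$ to $t^d\tilde z_1$. So it suffices that $\zeta$ is null-homotopic in $N'$, and since $N'$ is $N$ minus balls, $\pi_1(N')=\pi_1(N)$, so it suffices to work in $N$. The image of $\zeta$ in $V_0$ is freely homotopic to the $d$-fold loop around the first puncture, at a fixed point of $S^2$, because both belong to the conjugacy class of $t^d$. Lifting this homotopy to the cover $N^\circ\to V_0$, $\zeta$ is freely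 homotopic in $N^\circ$ to a lift of that $d$-fold loop. Since $g_1$ has order $d$, this lift is a closed loop in $\mathcal S^\circ\times pt$ running once around a filled point of $\mathcal S$. It bounds a disc in $\mathcal S\times pt\subset N$.

*Step 2: moving the bars.* Hence the families $\{g\tilde b_k'\}_{g\in G}$ and $\{g\tilde b'_l\}_{g\in G}$ of disjoint arcs in $N'$ are componentwise homotopic rel endpoints and coincide near the endpoints. By Lemma 10 there is an ambient isotopy of $M_4$, supported in $\mathrm{int}\,N'$ and fixed on all $gX_0$, carrying the first family to the second. It fixes neighborhoods of the core spheres and carries the full bars of $f_k^{(4)}$ to those of $f_l^{(4)}$.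

*Step 3: framings.* Let $\hat e_k:\bigsqcup_GB\to M_4$ be the $G$-family of barbells, indexed so that over $g$ the sphere $S_1$ lies in $gX_0$. Since $\rho(t^k)=1$, $S_2$ lies there too, and any two $\hat e_k$ agree near the spheres. For each multiple $k$ of $d$ choose an isotopy as in Step 2 with end map $\Psi^k$ such that $\Psi^k\hat e_k$ and $\hat e_d$ have the same bars. Their framing differences lie in the finite set $(\mathbb Z/2)^G$, so they are the same for all $k$ in some infinite set $I$ of multiples of $d$. For $k,l\in I$, additivity and Lemma 9 show that $\Psi^k\hat e_k$ and $\Psi^l\hat e_l$ are isotopic, so $\hat e_k\simeq\Psi^k\hat e_k\simeq\Psi^l\hat e_l\simeq\hat e_l$ through embeddings of $\bigsqcup_GB$ in $M_4$. Therefore $f_k^{(4)},f_l^{(4)}$ are isotopic in $\mathrm{Diff}(M_4)$, and $f_k,f_l$ are isotopic in $\mathrm{Diff}(M)$. $\square$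

*Proof of Theorem 13.* For $k\ne l$ in $I$, Lemmas 16–18 give $f_kf_l^{-1}\in K$ and $\Theta(f_kf_l^{-1})=\varepsilon_k+\varepsilon_l$. Fixing $l$ and varying $k\in I$ shows that $\Theta(K)$ is infinite, and Lemma 2 gives the last sentence of the theorem. $\square$

## 13. Intermediate subgroups, homeomorphisms, and dimension three

**Which groups.** Fix $n\ge4$ and a finite group $G$. The kernel is normally finitely generated for all closed oriented connected $n$-manifolds with effective orientation-preserving $G$-action if and only if $G=1$. For $G=1$ the kernel is trivial, and for $G\ne1$ Theorem 13 applies.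

**Intermediate subgroups.** In the examples $K$ is not normally finitely generated in any $\Gamma'$ with $K\le\Gamma'\le\Gamma_G(M)$: a finite set with $\Gamma'$-normal closure $K$ would also have $\Gamma_G(M)$-normal closure $K$, as $K$ is normal. By Lemma 17, $\Theta(\Gamma_1)\supset\bigoplus_{k\ge1}\mathbb F_2$ is infinite, abelian and of exponent $2$. So the finite-index subgroup $\Gamma_1$ is not finitely generated, and hence $\Gamma_G(M)$ is not either.

**Homeomorphisms.** The same examples work for homeomorphisms and topological isotopies. The construction of $\Theta$ in Sections 10 and 11 uses only covering theory, homotopy invariance, and the invariance of mod 2 intersection numbers under homeomorphisms. The elements $f_kf_l^{-1}$ are smoothly isotopic to the identity, hence lie in the topological kernel, and $\Theta$ takes the same values on them.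

**Dimension three.** Theorem 13 answers the question, which is posed for all $n\ge3$, in the negative. Whether there are counterexamples in dimension exactly $3$ is not decided here. The construction starts from a 4-manifold, and Lemma 10 in particular used that three parameters cannot meet four conditions.
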